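\title{A feebly compact topological semigroup containing the infinite matrix units}

\begin{abstract}
We construct in ZFC a Hausdorff feebly compact topological semigroup that contains the semigroup $\mathcal B_\omega$ of $\omega\times\omega$-matrix units as a closed discrete subsemigroup. This answers affirmatively a question from a paper of Bardyla and Ravsky. The example is separable and countably pracompact, and the construction gives a countably pracompact example for the $X\times X$-matrix units over every infinite set $X$. We also include proofs of the known facts that $\mathcal B_\omega$ embeds neither into a countably compact topological semigroup nor into a Tychonoff topological semigroup with pseudocompact square.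
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Hausdorff. A \emph{topological semigroup} is a space $S$ with an associative multiplication $S\times S\to S$ that is jointly continuous. For a set $X$, the \emph{semigroup of $X\times X$-matrix units} is $\mathcal B_X=(X\times X)\cup\{0\}$, where, writing $e_{ij}$ for the pair $(i,j)$,
\[
e_{ij}\,e_{j'm}=\begin{cases}e_{im},& j=j',\\ 0,& j\ne j',\end{cases}\qquad\qquad 0x=x0=0\quad(x\in\mathcal B_X).
\]
This is the multiplication table of the zero matrix and the matrices with a single entry $1$. A semigroup \emph{contains} $\mathcal B_X$ if it has a subsemigroup isomorphic to $\mathcal B_X$.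

How compact can a topological semigroup be if it contains $\mathcal B_X$? For finite $X$ the discrete space $\mathcal B_X$ is itself compact. For $X=\omega$ the first attempt is to make all $e_{ij}$ isolated and to let $0$ be the point at infinity. This space is compact, and each translation is continuous, because under a translation every $e_{im}$ has at most one preimage. But the multiplication is not jointly continuous at $(0,0)$: for a fixed $a\in\omega$ the sequences $e_{an}$ and $e_{na}$ tend to $0$, while $e_{an}e_{na}=e_{aa}$ for all $n$. This identity turns out to be an obstruction in every compact semigroup, and it is natural to ask how far compactness must be weakened before the obstruction disappears.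

We recall the relevant weakenings. An \emph{accumulation point} of a subset $A$ of a space $Z$ is a point each of whose neighborhoods contains infinitely many points of $A$. The space $Z$ is
\begin{itemize}
\item \emph{countably compact} if every infinite subset of $Z$ has an accumulation point;
\item \emph{countably pracompact} if $Z$ has a dense subset $Y$ such that every infinite subset of $Y$ has an accumulation point in $Z$;
\item \emph{feebly compact} if every locally finite family of nonempty open subsets of $Z$ is finite (a family is \emph{locally finite} if every point has a neighborhood that meets only finitely many of its members);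
\item \emph{pseudocompact} if $Z$ is Tychonoff and every continuous function $Z\to\mathbb R$ is bounded.
\end{itemize}
Compact spaces are countably compact, and countably compact spaces are countably pracompact. A Tychonoff space is feebly compact if and only if it is pseudocompact; we mention this textbook fact for orientation only. The implication that we use is the following.

\begin{lemma}\label{lem:pra}
Every countably pracompact space $Z$ is feebly compact.
\end{lemma}

\begin{proof}
Let $Y$ be a dense set as in the definition, and suppose that $G_0,G_1,\dots$ are distinct members of a locally finite family of nonempty open sets. Pick $y_n\in G_n\cap Y$. Each point lies in only finitely many $G_n$, so $\{y_n:n\in\omega\}$ is infinite. Every neighborhood of an accumulation point of this set meets infinitely many $G_n$, which contradicts local finiteness.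
\end{proof}

The question, which comes from the paper of Bardyla and Ravsky \cite{BR}, is:
\begin{quote}
\emph{Does there exist a feebly compact topological semigroup that contains $\mathcal B_\omega$?}
\end{quote}
The following facts, which are known in the literature and which we prove in Section~\ref{sec:obstruction} for completeness, suggest a negative answer.

\begin{theorem}\label{thm:limits}
The semigroup $\mathcal B_\omega$ embeds neither into \textup{(a)} a countably compact topological semigroup, nor into \textup{(b)} a Tychonoff topological semigroup with pseudocompact square.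
\end{theorem}

Nevertheless the answer is yes, in ZFC.

\begin{theorem}\label{thm:omega}
There is a feebly compact topological semigroup $S$ that contains $\mathcal B_\omega$ as a closed discrete subsemigroup. Moreover, $S$ is separable and has a dense set $Y$ of isolated points such that every infinite subset of $Y$ has an accumulation point in $S$; thus $S$ is countably pracompact.
\end{theorem}

\begin{theorem}\label{thm:X}
For every infinite set $X$, the semigroup $\mathcal B_X$ embeds as a closed discrete subsemigroup into a countably pracompact, hence feebly compact, topological semigroup.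
\end{theorem}

By Theorem~\ref{thm:limits}(a), ``countably pracompact'' cannot be raised to ``countably compact'' in these theorems. Our semigroups are not regular (Remark~\ref{rem:regular}), and we leave open whether $\mathcal B_\omega$ embeds into a Tychonoff pseudocompact topological semigroup.

The room for an example comes from the fact that countable pracompactness restricts only a dense set. We keep the matrix units outside that set and approximate each of them by a sequence of isolated points. The approximating points must have many accumulation points, and the work consists in adding these without recreating the obstruction. The algebra is set up in Section~\ref{sec:algebra}. In Section~\ref{sec:test} we multiply three test sequences by hand; this shows which limits can coexist and dictates the topology. Sections~\ref{sec:ultra}--\ref{sec:acc} carry out the construction for an arbitrary infinite set $X$.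

\section{The obstruction}\label{sec:obstruction}

The proof of Theorem~\ref{thm:limits}(a) uses accumulation points of subsets of $\mathcal B_\omega$ only. We record it in this form, since this form tells us what the construction has to avoid.

\begin{proposition}\label{prop:obstruction}
If a topological semigroup $S$ contains $\mathcal B_\omega$, then some infinite subset of $\mathcal B_\omega$ has no accumulation point in $S$.
\end{proposition}

\begin{proof}
Suppose that every infinite subset of $\mathcal B_\omega$ has an accumulation point in $S$. We use the following observation. Let $(x_n)$ be an injective sequence in $\mathcal B_\omega$ such that $0$ is the only accumulation point of each infinite subset of $\{x_n:n\in\omega\}$. Then $x_n\to0$: if an open set $V\ni0$ omitted infinitely many $x_n$, these would have an accumulation point in the closed set $S\setminus V$.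

\emph{The diagonal tends to $0$.} Let $x$ be an accumulation point of $\{e_{nn}:n\in N\}$, with $N\subseteq\omega$ infinite. Since $S$ is Hausdorff and the multiplication is continuous, the solution set of an equation such as $e_{mm}z=0$, $zx=0$ or $zz=z$ is closed. For each $m$, the first set contains all $e_{nn}$ with $n\ne m$, so it contains $x$; thus $e_{mm}x=0$. Hence the second set contains all $e_{mm}$, so $xx=0$. The third set contains all $e_{nn}$, so $xx=x$. Therefore $x=0$, and $e_{nn}\to0$.

\emph{Rows and columns tend to $0$.} Fix $a\in\omega$ and let $y$ be an accumulation point of $\{e_{an}:n\in N\}$, with $N$ infinite. The closed set $\{z:z0=0\}$ contains all $e_{an}$, so $y0=0$. Suppose $y\ne0$. Choose disjoint open sets $G\ni y$ and $H\ni0$ and, by continuity at $(y,0)$, open sets $G'\ni y$ and $V\ni0$ with $G'\subseteq G$ and $G'V\subseteq H$. Infinitely many $e_{an}$ lie in $G'$ and all but finitely many $e_{nn}$ lie in $V$, so for some $n$ we get $e_{an}=e_{an}e_{nn}\in G\cap H$, a contradiction. Thus $y=0$, and $e_{an}\to0$. The same argument with the factors in reverse order gives $e_{na}\to0$.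

Now $e_{aa}=e_{an}e_{na}\to0\cdot0=0$, which is impossible because limits in a Hausdorff space are unique.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}]
Part (a) is immediate from Proposition~\ref{prop:obstruction}.

For (b), recall that the Stone--\v{C}ech compactification $\beta Z$ of a Tychonoff space $Z$ is a compact space that contains $Z$ as a dense subspace and to which every continuous map from $Z$ into a compact space extends continuously. Glicksberg's theorem \cite{Gl} states that if a product $Z_1\times Z_2$ of Tychonoff spaces is pseudocompact, then $\beta Z_1\times\beta Z_2$ is the Stone--\v{C}ech compactification of $Z_1\times Z_2$. Let $S\supseteq\mathcal B_\omega$ be Tychonoff with $S\times S$ pseudocompact. The multiplication, viewed as a map $S\times S\to\beta S$, extends to a continuous map $\beta S\times\beta S\to\beta S$. The continuous maps $(x,y,z)\mapsto(xy)z$ and $(x,y,z)\mapsto x(yz)$ agree on the dense subset $S^3$ of $(\beta S)^3$, so they are equal. Thus $\beta S$ is a compact topological semigroup containing $\mathcal B_\omega$, which contradicts (a).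
\end{proof}

\section{Levels and a rectangular band}\label{sec:algebra}

Fix an infinite set $X$. In a feebly compact space an infinite closed discrete set cannot consist of isolated points, since its singletons would form an infinite locally finite family of open sets. So we attach to each $e_{ij}$ a sequence of isolated points converging to it. Let $\overline\omega=\omega\cup\{\infty\}$ be the one-point compactification of the discrete space $\omega$, ordered with $\infty$ on top, and put
\[
M=X\times\overline\omega\times X,\qquad \Lambda=X\times\omega\times X,\qquad e_{ij}=(i,\infty,j).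
\]
The middle coordinate of $(i,k,j)\in M$ is its \emph{level}. Levels are multiplied by $k\wedge l=\min(k,l)$. This operation is associative, and it is continuous on $\overline\omega$: it is locally constant where $k\wedge l<\infty$, and $k'\wedge l'\ge t$ whenever $k',l'\ge t$. We put $(i,k,j)(j,l,m)=(i,k\wedge l,m)$.

What should $(i,k,j)(j',l,m)$ be for $j\ne j'$? It cannot always be $0$. In that case $\{(i,k,j):i,j\in X\}\cup\{0\}$ would be a copy of $\mathcal B_X$ for each fixed $k<\infty$, and by Proposition~\ref{prop:obstruction} some infinite subset of $\Lambda$ would have no accumulation point. We therefore let the product remember the outer data $(i,k)$ and $(m,l)$, and forget them only at level $\infty$. The products are collected in a \emph{rectangular band}, that is, a set of pairs with the multiplication $[\alpha,\beta][\gamma,\delta]=[\alpha,\delta]$.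

Let $I=X\times\omega$, let $*$ be a new point, put $Q_0=I\cup\{*\}$, and agree that
\[
(i,\infty)=*\quad\text{for every } i\in X .
\]
For $(i,k)\in I$ we call $i$ the \emph{index} and $k$ the \emph{level}. Let $Q$ be any set containing $Q_0$; the points of $Q\setminus Q_0$ will later serve as limits. For $j\in X$ define $\ell_j\colon Q\to\overline\omega$ by $\ell_j(q)=l$ if $q=(j,l)\in I$, and $\ell_j(q)=\infty$ otherwise. Thus $\ell_j(j,l)=l$ and $\ell_j(j',l)=\infty$ for all $l\in\overline\omega$ and $j'\ne j$. Elements of $M$ act on $Q$ from both sides, with values in $Q_0$:
\begin{equation}\label{eq:action}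
(i,k,j)\cdot q=(i,k\wedge\ell_j(q)),\qquad q\cdot(i,k,j)=(j,k\wedge\ell_i(q)).
\end{equation}
Write the elements of $Q\times Q$ as $[\alpha,\beta]$, let $S(Q)$ be the disjoint union of $M$ and $Q\times Q$, and define, for $\lambda\in M$,
\begin{gather*}
(i,k,j)(j',l,m)=\begin{cases}(i,k\wedge l,m),&j=j',\\ [(i,k),(m,l)],&j\ne j',\end{cases}\\
\lambda[\alpha,\beta]=[\lambda\alpha,\beta],\qquad[\alpha,\beta]\lambda=[\alpha,\beta\lambda],\qquad[\alpha,\beta][\gamma,\delta]=[\alpha,\delta].
\end{gather*}
The action \eqref{eq:action} is what associativity demands on $Q_0$: for $m\ne m'$, the product of $(i,k,j)$ with $(j,l,m)(m',h,n)=[(j,l),(n,h)]$ has to be $(i,k\wedge l,m)(m',h,n)=[(i,k\wedge l),(n,h)]$.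

Extend the actions to $S(Q)$ by $[\alpha,\beta]q=\alpha$ and $q[\alpha,\beta]=\beta$. Then $x[\alpha,\beta]=[x\alpha,\beta]$ and $[\alpha,\beta]x=[\alpha,\beta x]$ for all $x\in S(Q)$. Define \emph{transposition} by $(i,k,j)^\top=(j,k,i)$ and $[\alpha,\beta]^\top=[\beta,\alpha]$. Comparing the defining formulas gives $xq=qx^\top$ and $(xy)^\top=y^\top x^\top$ for $x,y\in S(Q)$ and $q\in Q$.

\begin{lemma}\label{lem:assoc}
The multiplication on $S(Q)$ is associative.
\end{lemma}

\begin{proof}
First we show $x(yq)=(xy)q$ for $x,y\in S(Q)$ and $q\in Q$. If $x=[\alpha,\beta]$, then $xy=[\alpha,\beta y]$ and both sides are $\alpha$. If $x\in M$ and $y=[\alpha,\beta]$, both sides are $x\alpha$. Let $x=(i,k,j)$ and $y=(j',l,m)$, so that $yq=(j',l\wedge\ell_m(q))$. If $j=j'$, both sides are $(i,k\wedge l\wedge\ell_m(q))$. If $j\ne j'$, then $\ell_j(yq)=\infty$, so $x(yq)=(i,k)=[(i,k),(m,l)]q=(xy)q$. Transposing, we obtain $(qx)y=y^\top(x^\top q)=(xy)^\top q=q(xy)$.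

Now compare $(xy)z$ with $x(yz)$. If $x=[\alpha,\beta]$, they are $[\alpha,(\beta y)z]$ and $[\alpha,\beta(yz)]$, which are equal. If $z=[\alpha,\beta]$, they are $[(xy)\alpha,\beta]$ and $[x(y\alpha),\beta]$, which are equal. If $x,z\in M$ and $y=[\alpha,\beta]$, both are $[x\alpha,\beta z]$. Finally let $x=(i,k,j)$, $y=(j',l,m)$, $z=(m',h,n)$.
\begin{itemize}
\item If $j=j'$ and $m=m'$, both products are $(i,k\wedge l\wedge h,n)$.
\item If $j=j'$ and $m\ne m'$, then $(xy)z=[(i,k\wedge l),(n,h)]=x[(j,l),(n,h)]=x(yz)$.
\item If $j\ne j'$ and $m=m'$, then $(xy)z=[(i,k),(m,l)]z=[(i,k),(n,l\wedge h)]=x(j',l\wedge h,n)=x(yz)$.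
\item If $j\ne j'$ and $m\ne m'$, then $(xy)z=[(i,k),(m,l)]z=[(i,k),(n,h)]=x[(j',l),(n,h)]=x(yz)$. \qedhere
\end{itemize}
\end{proof}

The two coordinates of the band will need different limit points. Let $Q_{\mathrm{row}}$ and $Q_{\mathrm{col}}$ be subsets of $Q$ that contain $Q_0$, and put
\[
J=Q_{\mathrm{row}}\times Q_{\mathrm{col}},\qquad S=M\cup J,\qquad 0=[*,*],\qquad T=\{e_{ij}:i,j\in X\}\cup\{0\}.
\]
Since the actions \eqref{eq:action} take values in $Q_0$, the set $S$ is a subsemigroup of $S(Q)$ and $J$ is an ideal of $S$, that is, $SJ\cup JS\subseteq J$. The set $T$ is a copy of $\mathcal B_X$: we have $e_{ij}e_{jm}=e_{im}$, $e_{ij}e_{j'm}=[(i,\infty),(m,\infty)]=0$ for $j\ne j'$, $e_{ij}0=[(i,\infty),*]=0=[*,(j,\infty)]=0e_{ij}$, and $00=0$. The element $0$ is a zero of $T$ but not of $S$, since $(i,k,j)0=[(i,k),*]$. In fact it provides a map that will govern the topology. We have $x0x=x$ for $x\in J$, and for $\lambda=(i,k,j)\in\Lambda$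
\begin{equation}\label{eq:phi}
\lambda0\lambda=\varphi(\lambda),\qquad\text{where }\ \varphi\colon\Lambda\to I\times I,\quad\varphi(i,k,j)=[(i,k),(j,k)].
\end{equation}
The map $\varphi$ is injective.

\section{Three test sequences}\label{sec:test}

This section explains the choice of the topology; the proofs in later sections use only the terminology recalled in the next paragraph.

An \emph{ultrafilter} on a set $Z$ is a family of nonempty subsets of $Z$ that is closed under finite intersections and supersets and contains $A$ or $Z\setminus A$ for each $A\subseteq Z$. It is \emph{nonprincipal} if it contains no finite set; it then contains all cofinite sets. Two distinct ultrafilters contain disjoint sets. Let $\omega^*$ be the set of nonprincipal ultrafilters on $\omega$. A sequence $(x_n)$ in a space \emph{converges to $x$ along $u\in\omega^*$} if $\{n:x_n\in O\}\in u$ for every neighborhood $O$ of $x$. A sequence that converges in the ordinary sense converges along every $u\in\omega^*$. Limits along $u$ are unique, and in a topological semigroup $x_n\to x$ and $y_n\to y$ along $u$ imply $x_ny_n\to xy$ along $u$.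

Let $X=\omega$. Suppose that $S=M\cup J$ is a topological semigroup in which $M$ is open and carries the product topology (with $X$ discrete), and $J$ carries the product of Hausdorff topologies on $Q_{\mathrm{row}}$ and $Q_{\mathrm{col}}$. Three things follow.

\emph{Neighborhoods in $Q_{\mathrm{row}}$ and $Q_{\mathrm{col}}$.} For $j\ne j'$ we have $[(i,k),(m,l)]=(i,k,j)(j',l,m)\to e_{ij}e_{j'm}=[*,*]$ as $k,l\to\infty$. Hence $(i,k)\to*$ for each $i$, and every neighborhood of $*$ contains the part of $I$ on or above the graph of some function $f\colon X\to\omega$. A new point is separated from $*$, so it has a neighborhood whose trace on $I$ lies below such a graph.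

\emph{Limits are read off from $\varphi$.} The map $x\mapsto x0x$ is continuous. So if $\lambda_n\in\Lambda$ converge to $[\alpha,\beta]$ along $u$, then $\varphi(\lambda_n)\to[\alpha,\beta]$ along $u$ by \eqref{eq:phi}. What remains to be chosen is the set of points $[\alpha,\beta]$ at which the converse holds.

\emph{Some limits exclude each other.} Fix $a\in\omega$ and consider, at levels $k=0,1$, a row, a column and the diagonal:
\[
\rho^k_n=(a,k,n),\qquad\sigma^k_n=(n,k,a),\qquad\varepsilon^k_n=(n,k,n).
\]
Let $u\in\omega^*$ and suppose that $(n,k)\to p_k$ along $u$ in both $Q_{\mathrm{row}}$ and $Q_{\mathrm{col}}$. None of the sequences converges along $u$ to a point of $M$, because the open set $\{i\}\times\overline\omega\times\{j\}$ contains at most one term of each. So the only possible limits along $u$ are $[(a,k),p_k]$ for $\rho^k$, $[p_k,(a,k)]$ for $\sigma^k$, and $[p_k,p_k]$ for $\varepsilon^k$. Now multiply.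
\begin{enumerate}
\item $\varepsilon^1_n\varepsilon^0_n=\varepsilon^0_n$. If both sequences converge along $u$, then $[p_1,p_0]=[p_0,p_0]$, so $p_1=p_0$. A product lowers the level, and the limit point must not notice this: its neighborhoods should be closed downward in the level.
\item $\rho^0_n\sigma^0_n=(a,0,a)\in\Lambda$, while the product of the possible limits lies in $J$. So the row and the column do not both converge along $u$. This is the identity $e_{an}e_{na}=e_{aa}$ at level $0$.
\item $\rho^1_n\varepsilon^0_n=\rho^0_n$, whose only possible limit is $[(a,0),p_0]$, while $[(a,1),p_1][p_0,p_0]=[(a,1),p_0]$. So $\rho^1$ and $\varepsilon^0$ do not both converge along $u$. The identity $\varepsilon^0_n\sigma^1_n=\sigma^0_n$ gives the same for $\sigma^1$ and $\varepsilon^0$.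
\end{enumerate}
Along different ultrafilters the conflict disappears. Let $\rho^0$ converge along $u$ and $\sigma^0$ along $v\ne u$, and take disjoint sets $A\in u$, $B\in v$. For $n\in A$ and $n'\in B$ we get $\rho^0_n\sigma^0_{n'}=[(a,0),(a,0)]$, which is exactly the product of the limits.

Countable pracompactness asks only that each sequence converge along \emph{some} ultrafilter, and ultrafilters are plentiful. We therefore choose three pairwise disjoint families of ultrafilters on $X$: a family $\mathcal C$ for sequences in which only the column index varies (such as $\rho^k$), a family $\mathcal R$ for sequences in which only the row index varies (such as $\sigma^k$), and a family $\mathcal D$ for diagonal sequences. Each chosen ultrafilter $p$ becomes a point of $Q$ and comes with a function $\kappa_p\colon X\to\omega$ that bounds the levels near $p$. Since a sequence in $\Lambda$ may have arbitrary levels, the functions $\kappa_p$ have to be large enough for every prescribed sequence of levels.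

\section{Three families of ultrafilters}\label{sec:ultra}

For an injective map $g\colon Z\to Z'$ and a nonprincipal ultrafilter $u$ on $Z$ let $g(u)=\{A\subseteq Z':g^{-1}(A)\in u\}$. This is a nonprincipal ultrafilter on $Z'$ that contains $g[Z]$, and $h(g(u))=(h\circ g)(u)$. The map $u\mapsto g(u)$ is injective, because $B\in u$ if and only if $g[B]\in g(u)$. An injective sequence $i=(i_n)$ in $X$ is an injective map $\omega\to X$, so $i(u)=\{A\subseteq X:\{n:i_n\in A\}\in u\}$ for $u\in\omega^*$. We need $|\omega^*|\ge\mathfrak c$: the $\mathfrak c$ branches of the countable binary tree are infinite sets with pairwise finite intersections, each belongs to a nonprincipal ultrafilter, and no such ultrafilter contains two of them.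

\begin{lemma}\label{lem:ultra}
There are pairwise disjoint sets $\mathcal R,\mathcal D,\mathcal C$ of nonprincipal ultrafilters on $X$ and functions $\kappa_p\colon X\to\omega$, for $p\in\mathcal R\cup\mathcal D\cup\mathcal C$, such that for all injective sequences $(i_n),(j_n)$ in $X$ and every sequence $(m_n)$ in $\omega$:
\begin{itemize}
\item[\textup{(R)}] there is $u\in\omega^*$ with $r=i(u)\in\mathcal R$ and $\{n:\kappa_r(i_n)\ge m_n\}\in u$;
\item[\textup{(C)}] there is $u\in\omega^*$ with $s=j(u)\in\mathcal C$ and $\{n:\kappa_s(j_n)\ge m_n\}\in u$;
\item[\textup{(RC)}] there is $u\in\omega^*$ with $r=i(u)\in\mathcal R\cup\mathcal D$, $s=j(u)\in\mathcal C\cup\mathcal D$ and $\{n:\kappa_r(i_n)\ge m_n,\ \kappa_s(j_n)\ge m_n\}\in u$.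
\end{itemize}
\end{lemma}

In (RC) the case $i=j$ forces $r=s$, which is the reason for the family $\mathcal D$. For Theorem~\ref{thm:omega} only the case $X=\omega$ is needed.

\begin{proof}
\emph{Passing to subsequences.} Let $\nu\colon\omega\to\omega$ be strictly increasing. If one of the three statements holds for $i\circ\nu$, $j\circ\nu$, $m\circ\nu$ with witness $v$, then it holds for $i,j,m$ with witness $u=\nu(v)$. Indeed, $i(u)=(i\circ\nu)(v)$, $j(u)=(j\circ\nu)(v)$, and a set of indices belongs to $u$ exactly when its preimage under $\nu$ belongs to $v$.

\emph{The case $X=\omega$.} A \emph{task} is a triple $(i,j,m)$, where $i,j$ are injective sequences in $\omega$ that are either equal or have disjoint ranges, and $m\in\omega^\omega$. There are $\mathfrak c$ tasks; list them as $(i^\xi,j^\xi,m^\xi)$, $\xi<\mathfrak c$. We choose $u_\xi\in\omega^*$ by recursion. At step $\xi$ the set $\{i^\eta(u_\eta),j^\eta(u_\eta):\eta<\xi\}$ of used ultrafilters has fewer than $\mathfrak c$ elements. The maps $u\mapsto i^\xi(u)$ and $u\mapsto j^\xi(u)$ are injective and $|\omega^*|\ge\mathfrak c$, so there is $u_\xi$ such that $r=i^\xi(u_\xi)$ and $s=j^\xi(u_\xi)$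 are both unused. If $i^\xi=j^\xi$, put $r=s$ into $\mathcal D$. If the ranges are disjoint, then $r\ne s$, as $r$ and $s$ contain these ranges; put $r$ into $\mathcal R$ and $s$ into $\mathcal C$. In both cases let $\kappa_r(i^\xi_n)=\kappa_s(j^\xi_n)=m^\xi_n$ for all $n$, and let $\kappa_r,\kappa_s$ be $0$ elsewhere. Each ultrafilter is treated at one step only, so the families are disjoint and the functions are well defined.

For (R), the task $((i_{2t})_t,(i_{2t+1})_t,(m_{2t})_t)$ has disjoint ranges, so its ultrafilter $u_\xi$ witnesses (R) for the subsequences with even indices. For (C) use the task $((j_{2t+1})_t,(j_{2t})_t,(m_{2t})_t)$ in the same way. For (RC) it suffices to find $n_0<n_1<\dots$ such that $((i_{n_t}),(j_{n_t}),(m_{n_t}))$ is a task. If $i_n=j_n$ for infinitely many $n$, take these $n$. Otherwise choose $n_t>n_{t-1}$ recursively with $i_{n_t}\ne j_{n_t}$, $i_{n_t}\notin\{j_{n_{t'}}:t'<t\}$ and $j_{n_t}\notin\{i_{n_{t'}}:t'<t\}$; by injectivity these conditions exclude only finitely many values of $n_t$, and the resulting ranges are disjoint.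

\emph{General $X$.} We copy the system from $\omega$ to enough countable subsets of $X$. By Zorn's lemma there is a maximal family $\mathcal A$ of countably infinite subsets of $X$ with pairwise finite intersections. By maximality, the range of every injective sequence in $X$ meets some $E\in\mathcal A$ in an infinite set. Fix bijections $b_E\colon\omega\to E$, viewed as injective maps into $X$, and let $\mathcal R^\omega,\mathcal D^\omega,\mathcal C^\omega,\kappa^\omega$ be the system on $\omega$. Put $\mathcal R=\{b_E(p):E\in\mathcal A,\ p\in\mathcal R^\omega\}$, define $\mathcal D$ and $\mathcal C$ by the same formula from $\mathcal D^\omega$ and $\mathcal C^\omega$, and let $\kappa_{b_E(p)}$ be $\kappa^\omega_p\circ b_E^{-1}$ on $E$ and $0$ off $E$. If $b_E(p)=b_{E'}(p')$, this nonprincipal ultrafilter contains $E\cap E'$, which is therefore infinite; so $E=E'$ and $p=p'$. Hence the families are disjoint and the functions are well defined.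

Given $i,j,m$, pass to a subsequence with all $i_n$ in some $E\in\mathcal A$, and to a further one with all $j_n$ in some $E'\in\mathcal A$. Let $i'=b_E^{-1}\circ i$ and $j'=b_{E'}^{-1}\circ j$. For every $u\in\omega^*$ we have $i(u)=b_E(i'(u))$ and $j(u)=b_{E'}(j'(u))$, and $\kappa_{b_E(p)}(i_n)=\kappa^\omega_p(i'_n)$, $\kappa_{b_{E'}(p)}(j_n)=\kappa^\omega_p(j'_n)$. So a witness of (R), (C) or (RC) for $i',j',m$ on $\omega$ is a witness for $i,j,m$ on $X$.
\end{proof}

\section{The topology}\label{sec:top}

In this section and the next, $\mathcal R,\mathcal D,\mathcal C$ are arbitrary pairwise disjoint sets of nonprincipal ultrafilters on $X$ and the functions $\kappa_p\colon X\to\omega$ are arbitrary; properties (R), (C), (RC) enter only in Section~\ref{sec:acc}. Let $P=\mathcal R\cup\mathcal D\cup\mathcal C$, regard the elements of $P$ as new points, and put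
\[
Q=Q_0\cup P,\qquad Q_{\mathrm{row}}=Q_0\cup\mathcal D\cup\mathcal R,\qquad Q_{\mathrm{col}}=Q_0\cup\mathcal D\cup\mathcal C .
\]
Let $J$, $S$, $T$ be as in Section~\ref{sec:algebra}. We define topologies by assigning to each point a family of \emph{basic neighborhoods}. If the family at each point is directed downward, and each basic neighborhood contains a basic neighborhood of each of its points, then there is a unique topology in which these families are bases of open neighborhoods.

\subsection*{The space $Q$}
The basic neighborhood of $(n,k)\in I$ is $\{(n,k)\}$. The basic neighborhoods of $*$ and of $p\in P$ are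
\begin{align*}
U_f&=\{*\}\cup\{(n,k)\in I:k\ge f(n)\} &&(f\colon X\to\omega),\\
U^p_A&=\{p\}\cup\{(n,k)\in I:n\in A,\ k\le\kappa_p(n)\} &&(A\in p).
\end{align*}
Since $U_f\cap U_g=U_{\max(f,g)}$ and $U^p_A\cap U^p_B=U^p_{A\cap B}$, and all points of a basic neighborhood other than its center lie in $I$, this defines a topology. The set $I$ is dense, and $Q_{\mathrm{row}},Q_{\mathrm{col}}$ are open subspaces that contain all basic neighborhoods of their points. We will use repeatedly:
\begin{itemize}
\item[$(\downarrow)$] if $p\in P$, $(n,k)\in U^p_A$ and $k'\le k$, then $(n,k')\in U^p_A$.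
\end{itemize}
The product of two elements of $\Lambda$ stays in $\Lambda$ exactly when the inner indices agree. So we need to separate not only points of $Q$ but, as far as possible, the indices that occur near them.

\begin{lemma}\label{lem:sep}
Let $p\in P$ and $q\in Q\setminus\{p\}$. There are basic neighborhoods $W\ni p$ and $W'\ni q$ such that, whenever $(j,k)\in W\cap I$ and $(j,l)\in W'\cap I$ have the same index, $q=*$ and $k<l$. The same holds for all smaller neighborhoods.
\end{lemma}

\begin{proof}
If $q\in P$, take $W=U^p_A$ and $W'=U^q_B$ with disjoint $A\in p$, $B\in q$. If $q=(n,l)\in I$, take $W=U^p_{X\setminus\{n\}}$, which is allowed because $p$ is nonprincipal, and $W'=\{q\}$. In these cases no index is shared. If $q=*$, take $W=U^p_X$ and $W'=U_f$ with $f=\kappa_p+1$; then $k\le\kappa_p(j)<f(j)\le l$.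
\end{proof}

The sets $W,W'$ in the lemma are disjoint. Points of $I$ are isolated, and $(n,k)\notin U_f$ if $f(n)>k$. Hence $Q$ is Hausdorff.

\subsection*{The space $S$}
Call $[\alpha,\beta]\in J$ \emph{approached} if $\alpha\in\mathcal R$, or $\beta\in\mathcal C$, or both $\alpha$ and $\beta$ lie in $P$. These are the points that will be limits of elements of $\Lambda$. In accordance with Section~\ref{sec:test}, $[(a,k),p]$ is approached only for $p\in\mathcal C$, $[p,(a,k)]$ only for $p\in\mathcal R$, and $[p,p]$ belongs to $J$ only for $p\in\mathcal D$. Directly from the definition: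
\begin{itemize}
\item[$(\diamond)$] if $[\alpha,\beta]$ is approached, then $\alpha\notin P$ implies $\beta\in\mathcal C$, and $\beta\notin P$ implies $\alpha\in\mathcal R$.
\end{itemize}
Points of $\Lambda$ are isolated, and the basic neighborhoods of $e_{ij}$ are $O_t(e_{ij})=\{(i,k,j):t\le k\le\infty\}$, $t\in\omega$. The basic neighborhoods of $[\alpha,\beta]\in J$ are
\[
O(U,V)=\begin{cases}(U\times V)\cup\varphi^{-1}(U\times V),&\text{if }[\alpha,\beta]\text{ is approached},\\ U\times V,&\text{otherwise,}\end{cases}
\]
where $U\ni\alpha$ and $V\ni\beta$ are basic neighborhoods in $Q$. (A basic neighborhood in $Q$ determines its center, so the notation is unambiguous.) Explicitly, $(i,k,j)\in\varphi^{-1}(U\times V)$ means $k<\infty$, $(i,k)\in U$ and $(j,k)\in V$.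

\begin{proposition}\label{prop:top}
These basic neighborhoods define a Hausdorff topology on $S$. The set $M$ is open and carries the product topology of $X\times\overline\omega\times X$ with $X$ discrete, the subspace $J$ carries the product topology of $Q_{\mathrm{row}}\times Q_{\mathrm{col}}$, and $T$ is closed and discrete.
\end{proposition}

\begin{proof}
\emph{Base.} The basic neighborhoods of a fixed point are closed under finite intersections. The points of $O_t(e_{ij})$ other than $e_{ij}$ and the points of $\varphi^{-1}(U\times V)$ lie in $\Lambda$. Let $O(U,V)$ have center $[\alpha,\beta]$ and let $[\alpha',\beta']\in U\times V$. Then $\alpha'\in\{\alpha\}\cup I$ and $\beta'\in\{\beta\}\cup I$, so a coordinate of $[\alpha',\beta']$ that lies in $P$ equals the corresponding coordinate of $[\alpha,\beta]$. Hence if $[\alpha',\beta']$ is approached, so is $[\alpha,\beta]$, and $O(U',V')\subseteq O(U,V)$ for basic $U'\subseteq U$, $V'\subseteq V$ around $\alpha',\beta'$. The statements on $M$ and $J$ follow from the form of the basic neighborhoods and from $O(U,V)\cap J=U\times V$.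

\emph{Hausdorff.} The open subspace $M$ is Hausdorff. Two distinct points of $J$ differ in a coordinate, so they have neighborhoods $O(U,V)$, $O(U',V')$ with $U\times V$ and $U'\times V'$ disjoint; then the preimages under $\varphi$ are disjoint as well. Let $[\alpha,\beta]\in J$ and $(i,k,j)\in M$. We find $O(U,V)$ disjoint from the open set $O_0(e_{ij})\ni(i,k,j)$. If $[\alpha,\beta]$ is not approached, any $O(U,V)\subseteq J$ will do. Otherwise $\alpha\in P$ or $\beta\in P$ by $(\diamond)$; take $U=U^\alpha_{X\setminus\{i\}}$ in the first case and $V=U^\beta_{X\setminus\{j\}}$ in the second.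

\emph{The set $T$.} We have $O_0(e_{ij})\cap T=\{e_{ij}\}$, and $O(U,V)\subseteq J\cup\Lambda$ contains no $e_{ij}$; applied to the center $0$, this shows that $T$ is discrete. Points of $\Lambda$ are isolated, and a point of $J\setminus\{0\}$ has a basic neighborhood that misses $0$ and hence $T$. So $T$ is closed.
\end{proof}

The construction has a left-right symmetry. Let $S'$ be built in the same way from the families $\mathcal R'=\mathcal C$, $\mathcal D'=\mathcal D$, $\mathcal C'=\mathcal R$ and the same functions $\kappa_p$. Then $Q'_{\mathrm{row}}=Q_{\mathrm{col}}$ and $Q'_{\mathrm{col}}=Q_{\mathrm{row}}$, transposition maps $S$ onto $S'$ and approached points onto approached points, $O(U,V)^\top=O(V,U)$ and $O_t(e_{ij})^\top=O_t(e_{ji})$. Thus transposition is a homeomorphism $S\to S'$ that reverses products.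

\section{Continuity of the multiplication}\label{sec:cont}

\begin{lemma}\label{lem:action}
The actions $M\times Q\to Q$ and $Q\times M\to Q$ given by \eqref{eq:action} are continuous.
\end{lemma}

\begin{proof}
Since $X$ is discrete, we may fix $i$ and $j$. The map $\overline\omega\to Q$, $k\mapsto(i,k)$, is continuous, because $(i,k)\in U_f$ for $k\ge f(i)$. The map $\ell_j\colon Q\to\overline\omega$ is continuous: points of $I$ are isolated, $\ell_j\ge t$ on $U_f$ if $f(j)\ge t$, and $\ell_j=\infty$ on $U^p_{X\setminus\{j\}}$. As $\wedge$ is continuous, so is $(k,q)\mapsto(i,k\wedge\ell_j(q))$. The right action has the same form with $i$ and $j$ exchanged.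
\end{proof}

\begin{proposition}\label{prop:cont}
The multiplication of $S$ is continuous.
\end{proposition}

The difficulty lies at approached points. Near such a point a factor may be an element of $\Lambda$. If two such factors have the same inner index, their product stays in $\Lambda$ and has a possibly lower level; we must show that the product of the centers is then approached and that the lower level does no harm.

\begin{proof}
We check continuity at $(x,y)\in S\times S$.

\emph{Case $x,y\in M$.} The set $M\times M$ is open in $S\times S$ and is the disjoint union of the open sets on which the four indices $i,j,j',m$ are fixed. On such a set the multiplication is $(k,l)\mapsto(i,k\wedge l,m)$ if $j=j'$, which is continuous into $M$, and $(k,l)\mapsto[(i,k),(m,l)]$ if $j\ne j'$, which is continuous into $J$ by the proof of Lemma~\ref{lem:action} and Proposition~\ref{prop:top}.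

\emph{Case $x=(i,k,j)\in M$, $y=[\alpha,\beta]\in J$.} Let $O(U,V)$ be a basic neighborhood of $xy=[x\alpha,\beta]$. By Lemma~\ref{lem:action} there are basic neighborhoods $G\ni x$ in $S$ and $U'\ni\alpha$ in $Q$ with $GU'\subseteq U$. If $\alpha\in P$, shrink $U'$ so that it contains no point of $I$ with index $j$. We claim that $G\cdot O(U',V)\subseteq O(U,V)$. Let $x'=(i,k',j)\in G$ and $y'\in O(U',V)$. If $y'=[\alpha',\beta']\in U'\times V$, then $x'y'=[x'\alpha',\beta']\in U\times V$. Otherwise $y$ is approached and $y'=(n,l,h)\in\Lambda$ with $(n,l)\in U'$ and $(h,l)\in V$. If $n\ne j$, then $x'y'=[(i,k'),(h,l)]$ and $(i,k')=x'\cdot(n,l)\in U$, so $x'y'\in U\times V$. If $n=j$, then $\alpha\notin P$ by the choice of $U'$, so $\beta\in\mathcal C$ by $(\diamond)$, and $xy$ is approached. Now $x'y'=(i,k'\wedge l,h)\in\Lambda$, $(i,k'\wedge l)=x'\cdot(j,l)\in U$, and $(h,k'\wedge l)\in V$ by $(\downarrow)$. Hence $x'y'\in\varphi^{-1}(U\times V)\subseteq O(U,V)$.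

\emph{Case $x\in J$, $y\in M$.} Apply the previous case to the semigroup $S'$ at $(y^\top,x^\top)$ and transpose.

\emph{Case $x=[\alpha,\beta]$, $y=[\gamma,\delta]$ in $J$.} Let $O(U,V)$ be a basic neighborhood of $xy=[\alpha,\delta]$. We are free to choose the neighborhoods of the inner coordinates $\beta\in Q_{\mathrm{col}}$ and $\gamma\in Q_{\mathrm{row}}$. If $\beta\in\mathcal C$, then $\beta\notin Q_{\mathrm{row}}$, so $\beta\ne\gamma$; if $\gamma\in\mathcal R$, then $\gamma\notin Q_{\mathrm{col}}$, so again $\beta\ne\gamma$. This is the only place where the disjointness of $\mathcal R,\mathcal D,\mathcal C$ is used. By Lemma~\ref{lem:sep}, applied once or twice, there are basic neighborhoods $V_0\ni\beta$ and $U_0\ni\gamma$ such that for all $(j,k)\in V_0\cap I$ and $(j,l)\in U_0\cap I$ with the same index: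
\begin{itemize}
\item[$(\star)$] if $\beta\in\mathcal C$, then $\gamma=*$ and $k<l$; if $\gamma\in\mathcal R$, then $\beta=*$ and $l<k$.
\end{itemize}
We claim that $O(U,V_0)\cdot O(U_0,V)\subseteq O(U,V)$. Let $x'\in O(U,V_0)$ and $y'\in O(U_0,V)$. Either $x'=[\alpha',\beta']\in U\times V_0$, or $x$ is approached and $x'=(i,k,j)\in\Lambda$ with $(i,k)\in U$, $(j,k)\in V_0$. Either $y'=[\gamma',\delta']\in U_0\times V$, or $y$ is approached and $y'=(n,l,h)\in\Lambda$ with $(n,l)\in U_0$, $(h,l)\in V$.

If $x',y'\in J$, then $x'y'=[\alpha',\delta']\in U\times V$.

If $x'\in J$ and $y'\in\Lambda$, then $x'y'=[\alpha',(h,l\wedge l')]$ with $l'=\ell_n(\beta')$. If $l'\ge l$, the second coordinate is $(h,l)\in V$. Let $l'<l$, so that $\beta'=(n,l')\in V_0\cap I$. If $\delta\notin P$, then $\gamma\in\mathcal R$ by $(\diamond)$, and $(\star)$ gives $l<l'$, a contradiction. So $\delta\in P$, and $(h,l')\in V$ by $(\downarrow)$.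

If $x'\in\Lambda$ and $y'\in J$, then $x'y'=[(i,k\wedge k'),\delta']$ with $k'=\ell_j(\gamma')$. If $k'\ge k$, the first coordinate is $(i,k)\in U$. Let $k'<k$, so that $\gamma'=(j,k')\in U_0\cap I$. If $\alpha\notin P$, then $\beta\in\mathcal C$ by $(\diamond)$, and $(\star)$ gives $k<k'$, a contradiction. So $\alpha\in P$, and $(i,k')\in U$ by $(\downarrow)$.

Let $x',y'\in\Lambda$. If $j\ne n$, then $x'y'=[(i,k),(h,l)]\in U\times V$. Let $j=n$, so that $x'y'=(i,k\wedge l,h)$. We have to show that $[\alpha,\delta]$ is approached, $(i,k\wedge l)\in U$ and $(h,k\wedge l)\in V$.
\begin{itemize}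
\item If $\alpha,\delta\in P$, then $[\alpha,\delta]$ is approached, and $(\downarrow)$ applies to both $U$ and $V$.
\item If $\alpha\notin P$, then $\beta\in\mathcal C$ by $(\diamond)$, and $(\star)$ gives $\gamma=*$ and $k<l$. Since $[*,\delta]$ is approached, $\delta\in\mathcal C$, so $[\alpha,\delta]$ is approached. Further $(i,k\wedge l)=(i,k)\in U$, and $(h,k\wedge l)\in V$ by $(\downarrow)$.
\item If $\delta\notin P$, then $\gamma\in\mathcal R$, and $(\star)$ gives $\beta=*$ and $l<k$. Since $[\alpha,*]$ is approached, $\alpha\in\mathcal R$, so $[\alpha,\delta]$ is approached. Further $(h,k\wedge l)=(h,l)\in V$, and $(i,k\wedge l)\in U$ by $(\downarrow)$. \qedhere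
\end{itemize}
\end{proof}

\section{Accumulation points}\label{sec:acc}

From now on the families and the functions $\kappa_p$ are those of Lemma~\ref{lem:ultra}. Let
\[
Y=\Lambda\cup(I\times I).
\]
Sequences in $\Lambda$ are handled through their images under $\varphi$, so one lemma serves both parts of $Y$.

\begin{lemma}\label{lem:cluster}
Let $z_n=[(i_n,k_n),(j_n,l_n)]\in I\times I$, where each of the sequences $(i_n),(k_n),(j_n),(l_n)$ is constant or injective. There is a point $[\alpha,\beta]\in J$ such that for all basic $U\ni\alpha$ and $V\ni\beta$ we have $z_n\in U\times V$ for infinitely many $n$. If $(i_n)$ or $(j_n)$ is injective, then $[\alpha,\beta]$ can be taken approached.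
\end{lemma}

\begin{proof}
Put $m_n=\max(k_n,l_n)$. Choose $u\in\omega^*$ by (RC) if $(i_n)$ and $(j_n)$ are both injective, by (R) if only $(i_n)$ is, by (C) if only $(j_n)$ is, and arbitrarily if neither is.

If $(i_n)$ is injective, let $\alpha=r=i(u)\in Q_{\mathrm{row}}$. For $A\in r$ the set of $n$ with $i_n\in A$ and $\kappa_r(i_n)\ge m_n$ belongs to $u$, and for these $n$ we have $(i_n,k_n)\in U^r_A$. If $i_n=i$ for all $n$, let $\alpha=(i,k)$ when $k_n=k$ for all $n$, and $\alpha=*$ when $(k_n)$ is injective; an injective sequence in $\omega$ tends to $\infty$, so $(i,k_n)\to\alpha$. In all cases $(i_n,k_n)\to\alpha$ along $u$. Define $\beta\in Q_{\mathrm{col}}$ from $(j_n,l_n)$ by the same rules, with $\beta=j(u)$ in the injective case; then $(j_n,l_n)\to\beta$ along $u$. Hence $\{n:z_n\in U\times V\}$ is the intersection of two members of $u$, so it is infinite. The point $[\alpha,\beta]$ is approached in the first three cases: $\alpha,\beta\in P$ under (RC), $\alpha\in\mathcal R$ under (R), and $\beta\in\mathcal C$ under (C).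
\end{proof}

\begin{proposition}\label{prop:acc}
The set $Y$ is dense in $S$ and consists of isolated points, and every infinite subset of $Y$ has an accumulation point in $S$.
\end{proposition}

\begin{proof}
A point $[\alpha,\beta]\in I\times I$ is not approached, so $O(\{\alpha\},\{\beta\})=\{[\alpha,\beta]\}$. The set $I\times I$ is dense in $J$ because $I$ is dense in $Q$, and $(i,k,j)\to e_{ij}$ as $k\to\infty$. So $Y$ is a dense set of isolated points.

An infinite subset of $Y$ contains an injective sequence in $I\times I$ or in $\Lambda$. Every sequence in a set has a constant or an injective subsequence, so we may assume that each coordinate sequence is constant or injective. For an injective sequence $(z_n)$ in $I\times I$, the point given by Lemma~\ref{lem:cluster} is an accumulation point, since $U\times V\subseteq O(U,V)$. Let $\lambda_n=(i_n,k_n,j_n)$ be an injective sequence in $\Lambda$. If $i_n=i$ and $j_n=j$ for all $n$, then $(k_n)$ is injective and $\lambda_n\to e_{ij}$. Otherwise Lemma~\ref{lem:cluster}, applied to $z_n=\varphi(\lambda_n)$, gives an approached point $[\alpha,\beta]$ such that each of its basic neighborhoods $O(U,V)\supseteq\varphi^{-1}(U\times V)$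 contains $\lambda_n$ for infinitely many $n$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:omega} and~\ref{thm:X}]
By Lemma~\ref{lem:assoc} and Propositions~\ref{prop:top} and~\ref{prop:cont}, $S$ is a topological semigroup in which $T\cong\mathcal B_X$ is a closed discrete subsemigroup. By Proposition~\ref{prop:acc}, $S$ is countably pracompact, as witnessed by the dense set $Y$ of isolated points, and by Lemma~\ref{lem:pra} it is feebly compact. For $X=\omega$ the set $Y$ is countable, so $S$ is separable.
\end{proof}

Two remarks show how $S$ relates to the hypotheses of Theorem~\ref{thm:limits}(b).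

\begin{remark}\label{rem:regular}
The space $S$ is not regular. Its subspace $\{*\}\times Q_{\mathrm{col}}$ is homeomorphic to $Q_{\mathrm{col}}$, so it suffices to show that the neighborhood $Q_0$ of $*$ in $Q_{\mathrm{col}}$ contains the closure of no $U_f$. Take an injective sequence $(j_n)$ in $X$ and apply (C) with $m_n=f(j_n)$ to obtain $s\in\mathcal C$. For each $A\in s$ there is $n$ with $j_n\in A$ and $\kappa_s(j_n)\ge f(j_n)$, and then $(j_n,f(j_n))\in U_f\cap U^s_A$. So $s$ lies in the closure of $U_f$ but not in $Q_0$.
\end{remark}

\begin{remark}\label{rem:square}
The square $S\times S$ is not feebly compact. Fix $a\in X$ and an injective sequence $(j_n)$ in $X$, and let $\rho_n=(a,0,j_n)$, $\sigma_n=(j_n,0,a)$. The points $(\rho_n,\sigma_n)$ are isolated in $S\times S$, and their singletons form a locally finite family. Indeed, let $(x,y)\in S\times S$. If $x\in M$ or $y\in M$, this coordinate has a neighborhood $O_0(e_{ij})$, which contains at most one $\rho_n$ and at most one $\sigma_n$. If $x,y\in J$, then $xy\in J$ differs from $(a,0,a)=\rho_n\sigma_n$, so by continuity some neighborhood of $(x,y)$ contains no $(\rho_n,\sigma_n)$.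
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR}
Serhii Bardyla, Alex Ravsky, \emph{Closed subsets of compact-like topological spaces}, arXiv:1907.12129 (2019).

\bibitem{Gl}
I.~Glicksberg, \emph{Stone--\v{C}ech compactifications of products}, Trans. AMS \textbf{90} (1959).

\end{thebibliography}
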